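# Local commonness is not determined by principal counts up to the shortest even cycle

## 1. Densities, kernels, decks and principal graphs

All graphs are finite and simple. For a graph $J$ and a set $A\subseteq E(J)$, write $J[A]$ for the subgraph consisting of the edges in $A$ and their endpoints. We write $v(F)$, $e(F)$, $\operatorname{comp}(F)$ for the numbers of vertices, edges and components of $F$, and $\operatorname{cyc}(F)=e(F)-v(F)+\operatorname{comp}(F)$ for its cyclomatic number. Unions of graphs are disjoint unions, and $nF$ means $n$ disjoint copies of $F$.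

**Definition 1 (homomorphism density).** For a graph $F$ and a bounded symmetric measurable $W:[0,1]^2\to\mathbb R$,
$$t(F,W)=\int_{[0,1]^{V(F)}}\prod_{uv\in E(F)}W(x_u,x_v)\,dx .$$

For example, let $P_2$ be the path with two edges and put $d_W(x)=\int W(x,y)\,dy$. Integrating the two ends first gives $t(P_2,W)=\int d_W(x)^2\,dx$. The density is multiplicative over disjoint unions: $t(F\cup F',W)=t(F,W)\,t(F',W)$.

**Definition 2 (kernel, degree).** A kernel is a symmetric measurable function $U:[0,1]^2\to[-1,1]$. We also write $U$ for the operator $(U\varphi)(\xi)=\int U(\xi,\xi')\varphi(\xi')\,d\xi'$ on $L^2[0,1]$. The degree function is $d=U1$. We call $U$ a zero-degree kernel if $d=0$ almost everywhere, and we write $U\neq0$ if $U$ is not almost everywhere zero.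

For an example, let $r_1,r_2,r_3$ be the first three Rademacher functions: $r_i(\xi)=1$ or $-1$ according to whether the $i$-th binary digit of $\xi$ is $0$ or $1$. They are orthonormal and have integral $0$. Write $(f\otimes g)(\xi,\xi')=f(\xi)g(\xi')$. Then
$$U_*=\tfrac13\big(-r_1\otimes r_1+0.8\,r_2\otimes r_2+0.8\,r_3\otimes r_3\big)$$
is a kernel, since $|U_*|\le 2.6/3<1$, and it has zero degrees.

**Definition 3 (rooted cycle functions).** For $i\ge3$ put
$$c_i(\xi)=\int U(\xi,\xi_1)U(\xi_1,\xi_2)\cdots U(\xi_{i-1},\xi)\,d\xi_1\cdots d\xi_{i-1},\qquad t_i=\int c_i=t(C_i,U).$$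

For $U=r_1\otimes r_1$ every $c_i$ equals $r_1^2=1$, so $t_i=1$.

We use the spectral theorem for the self-adjoint Hilbert–Schmidt operator $U$. Let $\lambda_1,\lambda_2,\dots$ be the nonzero eigenvalues with multiplicity and $f_1,f_2,\dots$ corresponding orthonormal eigenfunctions. Then $\sum\lambda_i^2<\infty$ and $|\lambda_i|\le1$. For $n\ge1$ we have $U^n\varphi=\sum_i\lambda_i^n\langle\varphi,f_i\rangle f_i$; in particular $U^n\varphi=0$ if and only if $U\varphi=0$. Moreover $t(C_n,U)=\sum_i\lambda_i^n$ for $n\ge3$, which is positive when $n$ is even and $U\ne0$. For $U_*$ the eigenvalues are $-\frac13,\frac{0.8}3,\frac{0.8}3$, so $27t_3=-1+2(0.8)^3=0.024>0$ and $243t_5=-1+2(0.8)^5=-0.34464<0$.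

**Definition 4 (locally common).** A graph $H$ with $m\ge1$ edges is locally common if for every kernel $U$ there is $\varepsilon_0>0$ such that
$$t(H,\tfrac12+\varepsilon U)+t(H,\tfrac12-\varepsilon U)\ge2^{1-m}\qquad\text{for every }\varepsilon\in(0,\varepsilon_0).$$

For $P_2$ we have $t(P_2,\frac12\pm\varepsilon U)=\int(\frac12\pm\varepsilon d)^2$. The sum of the two is $\frac12+2\varepsilon^2\int d^2\ge\frac12=2^{1-2}$, so $P_2$ is locally common.

**Definition 5 (deck).** For $F$ without isolated vertices, $s_H(F)$ is the number of edge sets $A\subseteq E(H)$ with $H[A]$ isomorphic to $F$. The $\ell$-deck of $H$ is the function $F\mapsto s_H(F)$ on all graphs $F$ without isolated vertices and with at most $\ell$ edges.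

For example, $s_H(P_2)=\sum_{u}\binom{\deg u}{2}$. For $H=K_4$ this gives $s_H(P_2)=12$; also $s_H(K_3)=4$ and $s_H(C_4)=3$.

**Definition 6 (principal graph).** A graph is principal if it is isomorphic to $P_2$, or if it has no isolated vertices and minimum degree at least two.

Cycles, two triangles sharing a vertex, and $K_3\cup C_5$ are principal. A single edge, $2K_2$, and a triangle with a pendant edge are not.

## 2. Do the principal counts up to $g$ edges determine local commonness?

The problem comes from Robert Hancock, Daniel Kral, Matjaz Krnc and Jan Volec, "Towards characterizing locally common graphs", arXiv:2011.02562 (2020).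

**Problem.** Let $H$ and $H'$ have the same length $g$ of the shortest even cycle (in particular, both contain an even cycle) and the same counts of principal graphs in their $g$-decks. Must they be both locally common or both not locally common?

The answer is no.

**Theorem 1.** Let $j\ge1$ and let $g$ be even, with $g\ge178+28j$ if $g\equiv2\pmod4$ and $g\ge208+28j$ if $g\equiv0\pmod4$. Then there are graphs $H,H'$ whose shortest even cycles both have length $g$ and which have the same counts of principal graphs in their $(g+2j-1)$-decks (hence in their $g$-decks), such that $H$ is locally common and $H'$ is not. They can be chosen connected.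

The case $j=1$ answers the problem negatively for $g=206$ and for every even $g\ge236$. Letting $j$ grow, we see that no fixed number of additional deck levels suffices.

**Theorem 2.** Let $H$ contain an even cycle, let $g$ be the length of its shortest even cycle, and let $o\in\{3,5,\dots\}\cup\{\infty\}$ be the length of a shortest odd cycle of $H$. If $3o+1>g$ or $g\le10$, then the counts of principal graphs in the $g$-deck of $H$ determine whether $H$ is locally common. If $g\in\{4,6\}$, then $H$ is always locally common.

The two theorems do not settle the remaining small values of $g$ in general.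

## 3. Expansion around $1/2$ and reduction to zero-degree kernels

**Step 1: expand.** The purpose is to turn local commonness into a statement about signs of coefficients. For a graph $J$ and a kernel $U$ put
$$f_J(x)=t(J,1+xU)=\sum_{A\subseteq E(J)}x^{|A|}\,t(J[A],U). \tag{1}$$
The vertices outside $J[A]$ integrate to $1$. Let $P_k(U)$ be the coefficient of $x^k$ in $f_H$, that is, $P_k(U)=\sum_{e(F)=k}s_H(F)\,t(F,U)$, the sum being over graphs $F$ without isolated vertices. Since $t(H,\frac12\pm\varepsilon U)=2^{-m}f_H(\pm2\varepsilon)$, the odd coefficients cancel in the sum and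
$$t(H,\tfrac12+\varepsilon U)+t(H,\tfrac12-\varepsilon U)=2^{1-m}\Big(1+\sum_{k\ge2\text{ even}}P_k(U)(2\varepsilon)^k\Big). \tag{2}$$
The sum is a polynomial in $\varepsilon$. Hence:

**Criterion (3).** $H$ is locally common if and only if for every kernel $U$ either all $P_k(U)$ with $k$ even vanish, or the first nonzero one is positive.

**Step 2: discard kernels with nonzero degrees.** Suppose $H$ contains $P_2$, which is the case whenever $H$ has a cycle. Then
$$P_2(U)=s_H(P_2)\int d^2+s_H(2K_2)\Big(\int d\Big)^2, \tag{4}$$
which is positive if $d\ne0$. So only zero-degree kernels can violate the criterion. If $d=0$ almost everywhere and $F$ has a vertex of degree $1$, integrating over that vertex first produces a factor $d=0$, so $t(F,U)=0$. Thus for zero-degree kernels only graphs $F$ of minimum degree at least $2$ contribute to $P_k$, and $P_2(U)=0$. Consequently, on zero-degree kernels the numbers $P_k(U)$ with $k\le\ell$ depend only on the principal counts in the $\ell$-deck.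

Two consequences will be used throughout. Since $t(J\cup J',\cdot)$ is a product, $f_{J\cup J'}=f_Jf_{J'}$. And for a zero-degree kernel
$$f_{C_i}(x)=1+t_ix^i, \tag{5}$$
because the only subgraph of a cycle with minimum degree at least $2$ is the cycle itself.

**Examples with $g=10$.** Let $H=K_3\cup C_{10}$. For $d=0$, $f_H=(1+t_3x^3)(1+t_{10}x^{10})$, so the only nonzero even coefficient beyond order $0$ is $P_{10}=t_{10}$, which is positive for $U\ne0$; this $H$ is locally common. Now let $H=K_3\cup C_5\cup C_{10}$. Then $f_H=(1+t_3x^3)(1+t_5x^5)(1+t_{10}x^{10})$, so $P_4=P_6=0$ and $P_8=t_3t_5$. At $U_*$ this is negative, so this graph is not locally common.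

## 4. Subgraphs without even cycles, and the cases $g=4$ and $g=6$

From here to the end of Section 6, $H$ has shortest even cycle of length $g$ and shortest odd cycle of length $o$.

**Lemma 1.** Let $F\subseteq H$ have minimum degree at least $2$ and an even number $k\le g$ of edges, and let $F\ne C_g$. Then every block of $F$ is an odd cycle or a $K_2$, $F$ has exactly $\operatorname{cyc}(F)$ cycles, which are pairwise edge-disjoint, and $\operatorname{cyc}(F)\ge2$. If $\operatorname{cyc}(F)\ge3$, then $k\ge3o+1$.

*Proof.* If $F$ contained an even cycle, that cycle would have at least $g\ge k$ edges, hence would use all edges of $F$, and $F=C_g$. So $F$ has no even cycle. A $2$-connected graph that is not a cycle contains a cycle together with a path joining two of its vertices and otherwise disjoint from it, that is, three internally disjoint paths between two vertices. Two of the three lengths have the same parity, and those two paths form an even cycle. So each block of $F$ is an odd cycle or a $K_2$. Every cycle lies in one block, and $\operatorname{cyc}$ is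 additive over blocks, so the number of cycles is $\operatorname{cyc}(F)$.

Each component of $F$ contains a cycle because the minimum degree is at least $2$. If $\operatorname{cyc}(F)=1$, then $F$ is connected with exactly one cycle and no vertex of degree $1$, so $F$ is an odd cycle, contradicting that $k$ is even. If $\operatorname{cyc}(F)\ge3$, three edge-disjoint odd cycles give $k\ge3o$; since $3o$ is odd and $k$ is even, $k\ge3o+1$. $\square$

**The cases $g=4$ and $g=6$ by hand.** Let $d=0$ and $U\ne0$. By Lemma 1, a contributing graph other than $C_g$ has at least two edge-disjoint odd cycles, hence at least $6$ edges. For $g=4$ this leaves $P_4=s_H(C_4)\,t(C_4,U)>0$. For $g=6$ it gives $P_4=0$. At order $6$ a contributing graph other than $C_6$ has exactly two cycles, both triangles, and no further edge: it is either the graph $b$ of two triangles sharing a vertex, or $2K_3$. Since $t(b,U)=\int c_3^2$,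
$$P_6=s_H(C_6)\,t(C_6,U)+s_H(b)\int c_3^2+s_H(2K_3)\,t_3^2>0 .$$
By (3) and (4), every graph with $g\in\{4,6\}$ is locally common. This is the last sentence of Theorem 2.

## 5. Diluted kernels and the proof of Theorem 2

In general $P_g$ contains the positive term $s_H(C_g)t(C_g,U)$, and the other terms may be negative. A natural way to compare them is to change the kernel so that graphs with different cyclomatic numbers are scaled differently.

**Step 1: dilution.** For $N\ge1$ let $V_N$ consist of $N$ copies of $U$, each shrunk to an interval of length $1/N$, placed along the diagonal, and $0$ elsewhere. If $U$ has zero degrees, so does $V_N$. For connected $F$ all variables must lie in one of the $N$ intervals, so $t(F,V_N)=N\cdot N^{-v(F)}t(F,U)$. In general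
$$t(F,V_N)=N^{\operatorname{comp}(F)-v(F)}t(F,U)=N^{\operatorname{cyc}(F)-e(F)}t(F,U). \tag{6}$$

**Step 2: the case $3o+1>g$.** By Lemma 1, for even $k\le g$ every contributing graph except $C_g$ has $\operatorname{cyc}(F)=2$. Write $P_g=s_H(C_g)\,t(C_g,\cdot)+Q_g$. By (6), $P_k(V_N)=N^{2-k}P_k(U)$ for even $k<g$, and
$$P_g(V_N)=N^{2-g}\big(Q_g(U)+N^{-1}s_H(C_g)\,t(C_g,U)\big).$$

**Claim.** $H$ is locally common if and only if for every zero-degree $U$ the first nonzero number among $P_4(U),P_6(U),\dots,P_{g-2}(U),Q_g(U)$, if there is one, is positive.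

Suppose the condition holds. The case $d\ne0$ is settled by (4), and $U=0$ is trivial. For a zero-degree $U\ne0$, either the first nonzero $P_k$ with $k<g$ exists and is positive, or all of them vanish, $Q_g(U)\ge0$, and $P_g(U)\ge s_H(C_g)\,t(C_g,U)>0$. So $H$ is locally common by (3). Suppose the condition fails at $U$. If some first nonzero $P_k(U)$ with $k<g$ is negative, $H$ is not locally common. Otherwise $P_k(U)=0$ for all even $k<g$ and $Q_g(U)<0$. Then $P_k(V_N)=0$ for even $k<g$, and $P_g(V_N)<0$ for large $N$. Again $H$ is not locally common, and the claim is proved.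

The condition in the claim involves only principal counts in the $g$-deck. The hypothesis $3o+1>g$ is also visible there: it says that $H$ has no odd cycle of length at most $(g-1)/3$, and odd cycles of length at most $g$ are principal.

**Step 3: the case $g\le10$.** If $g\le8$, or if $g=10$ and $o\ge5$, then $3o+1>g$. So let $g=10$ and $o=3$, which is visible in the counts. By Lemma 1, a contributing graph $F\neq C_{10}$ with at most $10$ edges has $\operatorname{cyc}(F)=2$ unless it has exactly $10$ edges. In that exceptional case $\operatorname{cyc}(F)=3$, because four cycles need $12$ edges. The three odd cycle lengths have an odd sum that is at least $9$ and at most $10$, so $F$ consists of three triangle blocks and one bridge. Let $R(U)$ be the contribution of these graphs to $P_{10}$, and let $Q_{10}(U)$ be the contribution of the graphs with $\operatorname{cyc}=2$, so that $P_{10}=s_H(C_{10})\,t(C_{10},\cdot)+Q_{10}+R$. As in Section 4, $P_6=s_H(b)\int c_3^2+s_H(2K_3)\,t_3^2$.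

We show that $P_6(U)=0$ implies $R(U)=0$. Let $F$ be one of the exceptional graphs. If some component of $F$ is a triangle, then this triangle and another triangle of $F$ are disjoint, so $s_H(2K_3)>0$. Hence $t_3=0$, and $t(F,U)$ has $t_3$ as a factor, so it is $0$. Otherwise no component has just one cycle, since a component with one cycle and minimum degree at least $2$ is a cycle, that is, a triangle. As there are three cycles, $F$ is connected. Three pairwise disjoint triangles cannot be connected by one bridge, so two of the triangles share a vertex. Hence $s_H(b)>0$ and $c_3=0$ almost everywhere. An end-block of $F$ cannot be the bridge, because that would give a vertex of degree $1$; so it is a triangle attached at one cut vertex $u$. Integrating over its other two vertices gives the factor $c_3(\xi_u)=0$, so $t(F,U)=0$.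

Now the claim of Step 2 holds with this $Q_{10}$. If the condition holds and $P_4,P_6,P_8$ vanish at $U\ne0$, then $R(U)=0$ and $P_{10}(U)=s_H(C_{10})\,t(C_{10},U)+Q_{10}(U)>0$. If $P_4,P_6,P_8$ vanish at $U$ and $Q_{10}(U)<0$, then they also vanish at $V_N$ by (6); in particular $P_6(V_N)=N^{-4}P_6(U)=0$, so $R(V_N)=0$, and $P_{10}(V_N)=N^{-8}\big(Q_{10}(U)+N^{-1}s_H(C_{10})\,t(C_{10},U)\big)<0$ for large $N$. The remaining cases are as before. This proves Theorem 2. $\blacksquare$

## 6. Ties at order $g$, and where dilution stops

Call a zero-degree kernel $U\ne0$ a tie for $H$ if $P_k(U)=0$ for all even $k\le g$. If $H$ and $H'$ have the same $g$ and the same principal counts in their $g$-decks, then by Section 3 their $P_k$ agree on zero-degree kernels for $k\le g$. Without a tie, the first nonzero $P_k$ is then the same number for both graphs at every zero-degree $U\neq0$, and they have the same status. So a counterexample needs a tie: the positive term $s_H(C_g)\,t(C_g,U)$ must be cancelled exactly.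

Let $P_g^{(r)}$ be the part of $P_g$ coming from graphs of cyclomatic number $r$. By (6), with $T=s_H(C_g)\,t(C_g,U)>0$,
$$P_g(V_N)=N^{1-g}\Big(T+N\,P_g^{(2)}(U)+N^2P_g^{(3)}(U)+N^3P_g^{(4)}(U)+\cdots\Big).$$
If only $r\leq 2$ occurs, a tie has $P_g^{(2)}=-T$ and the bracket is $T(1-N)<0$ for $N\ge2$. So a tie already destroys local commonness, and this is why Theorem 2 works. If graphs of cyclomatic number at least $3$ are present, this is where the argument stops. For example, the bracket could be
$$T(1-2N+N^3)=T(N-1)(N^2+N-1),$$
which is $0$ at $N=1$ and positive for every $N\ge2$. The tie is then not converted into a negative value. Our construction will produce exactly this bracket; we check this in Section 12.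

The plan has two parts. First, build a graph $H_0$ with shortest even cycle $g$ such that every zero-degree kernel surviving the lower orders has order-$g$ coefficient $\Psi(U)\ge0$, with $\Psi(U_0)=0$ for some $U_0\ne0$. The bracket suggests the shape: a perfect square made from graphs of cyclomatic numbers $1$, $2$ and $4$. Second, add to $H_0$ two different small pieces with the same principal counts up to $g+2j-1$ edges, whose contributions at order $g+2j$ have opposite signs.

## 7. Parameters, two kinds of leaf, and the set $Z$

Fix $j$ and $g$ as in Theorem 1. Let $\rho=0$ if $g\equiv2\pmod4$ and $\rho=1$ if $g\equiv0\pmod4$. Put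
$$D=10+2\rho,\qquad c=D+2+2j,\qquad Q=\frac{g-2c-D}4 .$$
Here $c$ is even, so $2c\equiv0\pmod4$, and $g\equiv D\pmod4$; hence $Q$ is an integer. The lower bounds on $g$ say exactly $g\ge14c+D$, since $14c+D$ equals $178+28j$ for $\rho=0$ and $208+28j$ for $\rho=1$. Therefore $Q\ge3c\ge42$. Since $D+2j=c-2$,
$$g=4Q+2c+D,\qquad g<g+2j=4Q+3c-2<4Q+3c\le5Q. \tag{7}$$
Choose $s\in\{1,2\}$ so that $q:=Q-s$ is odd; then $q\ge41$. The roles are these: $Q$ is the number of edges of a leaf, $c$ is the smallest distance between leaves, $D$ is the degree of a polynomial, and all computations are made modulo $x^{4Q+3c}$, a window that contains both $g$ and $g+2j$.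

**Definition 7 (leaves).** A positive leaf at a vertex $w$ is a path of length $s$ from $w$ to a vertex of a cycle $C_q$. A negative leaf at $w$ is a path of length $Q-3$ from $w$ to a vertex of a triangle. Apart from $w$, all vertices are new. Each leaf has $Q$ edges.

For $g=206$, $j=1$ we get $D=10$, $c=14$, $Q=42$, $s=1$, $q=41$: a positive leaf is a $C_{41}$ with one pendant edge ending at $w$, and a negative leaf is a triangle with a path of length $39$.

**Step 1: the factor of a leaf.** We compute what a leaf contributes when all its vertices except $w$ are integrated out. Let $U$ have zero degrees, and let $\Pi$ be the operator with kernel $1$, that is, $\Pi\varphi=\int\varphi$. Then $\Pi^2=\Pi$, and $\Pi U=U\Pi=0$ because $d=0$. Hence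
$$(\Pi+xU)^n=\Pi+x^nU^n\qquad(n\ge1). \tag{8}$$
Take a cycle $C_i$ with root $u$ and integrate $\prod(1+xU)$ over all its vertices except $u$. The empty edge set gives $1$ and the full set gives $x^ic_i(\xi_u)$. A nonempty proper edge subset is a union of paths, so it has a vertex of degree $1$ other than $u$ and integrates to $0$. The result is $1+x^ic_i(\xi_u)$. Attaching a path of length $\ell\ge1$ applies $\Pi+x^\ell U^\ell$. As $U1=0$, the result is $1+x^it_i+x^{\ell+i}U^\ell c_i$. So with
$$v=U^sc_q,\qquad w=U^{Q-3}c_3=U^sU^{q-3}c_3, \tag{9}$$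
a positive leaf contributes $1+x^qt_q+x^Qv(\xi)$ and a negative leaf contributes $1+x^3t_3+x^Qw(\xi)$, where $\xi$ is the variable of the attachment vertex. (From now on $w$ with no index is this function; attachment vertices will be $w_0,w_1,\dots$.)

**Definition 8 (the set $Z$).** $Z$ is the set of kernels with $d=0$, $t_3=t_q=0$ and $v+w=0$ almost everywhere. For $U\in Z$ and $n\ge1$ put $m_n=\langle v,U^nv\rangle$.

The zero kernel lies in $Z$; a nonzero element is built in Section 12. On $Z$ a leaf of sign $\sigma\in\{\pm1\}$ contributes exactly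
$$1+\sigma x^Qv(\xi). \tag{10}$$
This is the purpose of having two kinds of leaf with equally many edges: on $Z$ they are indistinguishable except for a sign, so we can produce terms with either sign. Section 11 shows that $H$ itself forces kernels into $Z$.

## 8. A sum of squares over the spectrum

Let $y_i=\langle v,f_i\rangle^2$. For $n\ge1$, $m_n=\sum_i\lambda_i^ny_i$, and $t(C_g,U)=\sum_i\lambda_i^g$. We would like the order-$g$ coefficient to be $\sum_i(|\lambda_i|^{g/2}-36|\lambda_i|^{c+D/2}y_i)^2$. Its first two terms are $t(C_g,U)$ and $-72\,m_{g-2Q}$. Its last term $1296\sum_i\lambda_i^{2c+D}y_i^2$ is a single sum of squares of the $y_i$. The graphs we build give instead products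
$$m_am_b=\sum_{i,l}\lambda_i^a\lambda_l^b\,y_iy_l ,$$
which contain off-diagonal terms. So we use a combination of such products, encoded by a polynomial $\Theta$, whose off-diagonal terms are nonnegative and vanish at the eigenvalues of our future kernel.

**Which spectrum?** Suppose $U\in Z$ is nonzero and all diagonal squares and off-diagonal terms vanish, with $\Theta(\lambda,\lambda)=1296\lambda^D$. Then every $y_i=|\lambda_i|^{2Q}/36$ is positive, so $\Theta(\lambda_i,\lambda_l)=0$ for $i\ne l$, and the eigenvalues are distinct. Since $\sum\lambda_i^3=t_3=0$, both signs occur. The spectrum cannot be $\{a,-a\}$. Indeed, then $U=a(f_1\otimes f_1-f_2\otimes f_2)$, so $c_i=a^i(f_1^2-f_2^2)$ for odd $i$ and $c_q=a^{q-3}c_3$. Because $q-3$ is even and $s\ge1$, also $U^{s+q-3}=a^{q-3}U^s$, so $w=a^{q-3}U^sc_3=U^sc_q=v$. Then $v+w=0$ forces $v=0$, contradicting $y_i>0$. So two different absolute values are needed. We aim for the spectrum $\{1,-1,\frac12,-\frac12\}$ and want $\Theta$ to vanish at all pairs of distinct elements.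

**Definition 9.** 
$$\Theta(x,y)=\sum_{i=0}^D\theta_ix^iy^{D-i}=2^{2-\rho}(x^2+y^2)^\rho(x+y)^2\,(4x^4-17x^2y^2+4y^4)^2 .$$

Since $4x^4-17x^2y^2+4y^4=(4x^2-y^2)(x^2-4y^2)$, this factor vanishes when $y=\pm2x$ or $x=\pm2y$, while $x+y$ handles $(1,-1)$ and $(\frac12,-\frac12)$. The factor $(x^2+y^2)^\rho$ only adjusts the degree to $D\equiv g\pmod4$. We need the following facts.

* $\Theta\ge0$ on $\mathbb R^2$, and $\theta_i=\theta_{D-i}$.
* All $\theta_i$ are even, because of the factor $2^{2-\rho}$, and $\theta_0=16\cdot2^{2-\rho}\neq0$.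
* $\Theta(1,1)=2^{2-\rho}\cdot2^\rho\cdot4\cdot81=1296$, so $\Theta(\lambda,\lambda)=1296\lambda^D$.
* $\theta_{D/2}>0$.

For the last one, $(4x^4-17x^2y^2+4y^4)^2$ has coefficients $16,0,-136,0,321,0,-136,0,16$. Multiplying by $(x+y)^2$ gives $16,32,-120,-272,185,642,185,-272,-120,32,16$. So $\theta_{D/2}=4\cdot642$ for $\rho=0$, and $\theta_{D/2}=2(185+185)=740$ for $\rho=1$.

For $U\in Z$ define
$$\Psi(U)=t(C_g,U)-72\,m_{g-2Q}+\sum_{i=0}^D\theta_i\,m_{c+i}\,m_{c+D-i}. \tag{11}$$

**Lemma 2.** For all $U\in Z$, $\Psi(U)\ge0$. Moreover $\Psi(U)=0$ if and only if $y_i=|\lambda_i|^{2Q}/36$ for all $i$ and $\Theta(\lambda_i,\lambda_l)\,y_iy_l=0$ for all $i\ne l$.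

*Proof.* All sums below converge absolutely, since $\sum y_i\le\|v\|^2$, $|\lambda_i|\le1$ and $\sum\lambda_i^2<\infty$. The last sum in (11) equals $\sum_{i,l}(\lambda_i\lambda_l)^c\,\Theta(\lambda_i,\lambda_l)\,y_iy_l$, and its diagonal part is $\sum_i1296\,\lambda_i^{2c+D}y_i^2$. The exponents $g$, $g-2Q$ and $2c+D$ are even, and $\frac g2+c+\frac D2=2Q+2c+D=g-2Q$. Hence
$$\Psi(U)=\sum_i\Big(|\lambda_i|^{g/2}-36\,|\lambda_i|^{c+D/2}y_i\Big)^2+\sum_{i\ne l}(\lambda_i\lambda_l)^c\,\Theta(\lambda_i,\lambda_l)\,y_iy_l .$$
Every term is nonnegative because $c$ is even and $\Theta\ge0$. So $\Psi(U)=0$ exactly when every term is $0$. As $\lambda_i\ne0$ and $\frac g2-c-\frac D2=2Q$, this is the stated condition. $\square$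

## 9. Spines: making the products $m_im_l$ with a prescribed sign

**Definition 10 (spines).** For $k\geq 1$, $n_1,\dots,n_k\ge c$ and $\sigma_0,\dots,\sigma_k\in\{\pm1\}$, let $S(n_1,\dots,n_k;\sigma_0,\dots,\sigma_k)$ be a path (the spine) with marked vertices $w_0,\dots,w_k$, where $w_0,w_k$ are its ends and $w_{i-1},w_i$ are at distance $n_i$, together with a leaf of sign $\sigma_i$ at each $w_i$. The piece of spine from $w_{i-1}$ to $w_i$ is the $i$-th gap. Write $E_+(n)=S(n;+,+)$ and $E_-(n)=S(n;+,-)$.

For example, $E_-(n)$ is a $C_q$ and a triangle joined by a path of length $s+n+Q-3$; it has $2Q+n$ edges.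

**Step 1: the polynomial of a spine on $Z$.** Let $U\in Z$ and $X=S(n_1,\dots,n_k;\sigma_0,\dots,\sigma_k)$ with $k\le3$. By (8) and (10),
$$f_X(x)=\int\prod_{i=0}^k\big(1+\sigma_ix^Qv(\xi_i)\big)\prod_{i=1}^k\big(1+x^{n_i}U^{n_i}(\xi_{i-1},\xi_i)\big)\,d\xi .$$
Expand by choosing a set of gaps and a set of leaves. The chosen gaps form maximal runs from $w_a$ to $w_b$, $a<b$. A run contributes $0$ unless the leaves at both its ends are chosen, because $U1=0$. A chosen leaf that touches no chosen gap contributes the factor $\int v=\langle1,U^sc_q\rangle=0$. Put $d_{ab}=n_{a+1}+\dots+n_b$. What survives is: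

* one run with only its two end leaves, giving $\sigma_a\sigma_b\,m_{d_{ab}}x^{2Q+d_{ab}}$;
* one run with its end leaves and one interior leaf;
* the run from $w_0$ to $w_3$ with all four leaves, of order $4Q+n_1+n_2+n_3\ge4Q+3c$;
* two runs, which must be separated by an unchosen gap. This is possible only for $k=3$, with runs $w_0w_1$ and $w_2w_3$.

Therefore
$$f_X=1+\sum_{a<b}\sigma_a\sigma_b\,m_{d_{ab}}x^{2Q+d_{ab}}+R_3+[k=3]\,\sigma_0\sigma_1\sigma_2\sigma_3\,m_{n_1}m_{n_3}x^{4Q+n_1+n_3}+R_4, \tag{12}$$
where $[k=3]$ is $1$ or $0$ according to whether $k=3$. Here $R_3$ collects the three-leaf terms; each is a product of three of the signs times a quantity independent of the signs, and has order at least $3Q$. The term $R_4$ has order at least $4Q+3c$. For $k=1$ there is no $R_3$ or $R_4$, and exactly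
$$f_{E_\pm(n)}(x)=1\pm m_nx^{2Q+n}. \tag{13}$$

**Step 2: why the graphs $E_\pm$ alone do not suffice.** Disjoint unions multiply the $f$'s, so we pass to logarithms of power series, which turn unions into sums. By (13), $\log f_{E_\pm(n)}\equiv\pm m_nx^{2Q+n}-\frac12m_n^2x^{4Q+2n}$ modulo $x^{4Q+3c}$, since cubes have order at least $6Q$. The terms $\pm m_nx^{2Q+n}$ with small $n$ sit below order $g$ and have to be cancelled. The only way to do it with these graphs is to take equally many copies of $E_+(n)$ and $E_-(n)$, say $a_n$ of each. What remains is $-\sum_na_nm_n^2x^{4Q+2n}$: the squares have the wrong sign, and no mixed product $m_im_l$ appears. So we use spines with three and four leaves.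

**Step 3: the logarithm of a spine.** Work modulo $x^{4Q+3c}$. Cubes of $f_X-1$ have order at least $6Q$ and vanish. In $-\frac12(f_X-1)^2$, the product of a two-leaf and a three-leaf term has order at least $5Q\ge4Q+3c$ and vanishes; products with higher terms vanish too. Among products of two two-leaf terms, one involving a nonadjacent pair has $d_{ab}\ge2c$ for that pair and at least $c$ for the other, so its order is at least $4Q+3c$. Only adjacent pairs survive:
$$\log f_X\equiv\sum_{a<b}\sigma_a\sigma_b\,m_{d_{ab}}x^{2Q+d_{ab}}+R_3+[k=3]\,\sigma_0\sigma_1\sigma_2\sigma_3\,m_{n_1}m_{n_3}x^{4Q+n_1+n_3}-\tfrac12x^{4Q}\Big(\sum_{i=1}^k\sigma_{i-1}\sigma_i\,m_{n_i}x^{n_i}\Big)^2. \tag{14}$$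
For $n\ge2c$ the square in (14) is negligible, so $\log f_{E_\pm(n)}\equiv\pm m_nx^{2Q+n}$. These graphs will serve as correctors of linear terms.

**Step 4: averaging over signs.** We sum over sign patterns so that the three-leaf terms and the short linear terms disappear. Define, as disjoint unions of four graphs, one for each $(\sigma_0,\sigma_1)\in\{\pm1\}^2$,
$$\mathcal F(i)=\bigcup S(i,i,i;\sigma_0,\sigma_1,-\sigma_0,-\sigma_1),\qquad \mathcal T_\eta(i,l)=\bigcup S(i,l;\sigma_0,\sigma_1,\eta\sigma_0)\quad(\eta=\pm1).$$

*The four-leaf union $\mathcal F(i)$.* The products of three of the signs $(\sigma_0,\sigma_1,-\sigma_0,-\sigma_1)$ are $-\sigma_1$, $-\sigma_0$, $\sigma_1$, $\sigma_0$, so $R_3$ sums to $0$ over the four patterns. Among pairs, $\sigma_0\cdot(-\sigma_0)=\sigma_1\cdot(-\sigma_1)=-1$, both with distance $2i$; every other pair has product $\pm\sigma_0\sigma_1$ and sums to $0$. So the linear part is $-8m_{2i}x^{2Q+2i}$. For each pattern the product of all four signs is $+1$, and the quartic part is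
$$m_i^2-\tfrac12(\sigma_0\sigma_1-\sigma_0\sigma_1+\sigma_0\sigma_1)^2m_i^2=\tfrac12m_i^2 .$$
In total
$$\log f_{\mathcal F(i)}\equiv-8m_{2i}x^{2Q+2i}+2m_i^2x^{4Q+2i}.$$

*The three-leaf union $\mathcal T_\eta(i,l)$.* The triple product is $\eta\sigma_1$, which sums to $0$. The adjacent pairs have products $\sigma_0\sigma_1$ and $\eta\sigma_0\sigma_1$ and sum to $0$; the outer pair has product $\eta$ and distance $i+l$. The quartic part is $-\frac12(m_ix^i+\eta m_lx^l)^2x^{4Q}$ for each pattern. In total
$$\log f_{\mathcal T_\eta(i,l)}\equiv4\eta\,m_{i+l}x^{2Q+i+l}-2m_i^2x^{4Q+2i}-2m_l^2x^{4Q+2l}-4\eta\,m_im_lx^{4Q+i+l}.$$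

**Step 5: the blocks.** The mixed product comes from $\mathcal T_\eta$, the unwanted squares are cancelled by $\mathcal F$, and the linear terms by correctors. For $i,l\ge c$ put
$$\mathcal G_\eta(i,l)=\mathcal T_\eta(i,l)\cup\mathcal F(i)\cup\mathcal F(l)\cup8E_+(2i)\cup8E_+(2l)\cup4E_{-\eta}(i+l),\qquad \mathcal B(i)=\mathcal F(i)\cup8E_+(2i).$$
All correctors have length at least $2c$. Adding up,
$$\log f_{\mathcal G_\eta(i,l)}\equiv-4\eta\,m_im_lx^{4Q+i+l},\qquad\log f_{\mathcal B(i)}\equiv2m_i^2x^{4Q+2i}\pmod{x^{4Q+3c}}. \tag{15}$$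

## 10. The graphs $H_0$, $H$, $H'$

Let $H_0$ be the disjoint union of

* $|\theta_i|/2$ copies of $\mathcal G_{-\operatorname{sgn}\theta_i}(c+i,\,c+D-i)$ for each $0\le i<D/2$ with $\theta_i\ne0$,
* $\theta_{D/2}/2$ copies of $\mathcal B(c+D/2)$,
* $72$ copies of $E_-(g-2Q)$, and one $C_g$.

The numbers of copies are integers because the $\theta_i$ are even. Let
$$H=H_0\cup C_{g+2j}\cup C_q\cup C_3,\qquad H'=H_0\cup E_-(g+2j-2Q)\cup q\,P_2 .$$
Apart from $C_g$ and $C_{g+2j}$, all cycles are pairwise vertex-disjoint triangles and $C_q$'s, with $q$ odd. So in both graphs the shortest even cycle has length $g$.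

**Lemma 3.** For $U\in Z$, $f_{H_0}(x)\equiv1+\Psi(U)x^g\pmod{x^{4Q+3c}}$.

*Proof.* We add logarithms. For $i<D/2$, the $i$-th family contributes, by (15) with $\eta=-\operatorname{sgn}\theta_i$,
$$-4\eta\,\tfrac{|\theta_i|}2\,m_{c+i}m_{c+D-i}\,x^{4Q+2c+D}=2\theta_i\,m_{c+i}m_{c+D-i}\,x^g .$$
Since $\theta_i=\theta_{D-i}$, this accounts for the indices $i$ and $D-i$ in (11). The copies of $\mathcal B(c+D/2)$ give $\theta_{D/2}\,m_{c+D/2}^2\,x^g$. As $g-2Q=2Q+2c+D\ge2c$, the graphs $E_-(g-2Q)$ give $-72\,m_{g-2Q}x^g$. Finally $f_{C_g}=1+t(C_g,U)x^g$ by (5), and $2g>4Q+3c$, so its logarithm is $t(C_g,U)x^g$. Hence $\log f_{H_0}\equiv\Psi(U)x^g$. Exponentiating and using $2g>4Q+3c$ again gives the lemma. $\square$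

**Lemma 4.** $H$ and $H'$ have the same counts of principal graphs in their $(g+2j-1)$-decks.

*Proof.* First the graphs of minimum degree at least $2$. In the monoid ring of isomorphism classes of graphs under disjoint union, with every graph having more than $g+2j-1$ edges set to $0$, put $\Phi(J)=\sum_A[J[A]]$, summed over $A\subseteq E(J)$ such that $A=\emptyset$ or $J[A]$ has minimum degree at least $2$. The coefficient of $[F]$ is $s_J(F)$. For a disjoint union $J\cup J'$ the admissible sets are exactly the unions of admissible sets of $J$ and $J'$, so $\Phi(J\cup J')=\Phi(J)\Phi(J')$.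

We have $\Phi(C_{g+2j})=1=\Phi(P_2)$. The graph $E_-(g+2j-2Q)$ has $g+2j$ edges and is a $C_q$ and a triangle joined by a path. A subgraph of minimum degree at least $2$ that uses an edge of the joining path contains the whole path, since its inner vertices have degree $2$. It then needs a cycle edge at each end, and hence both cycles. So it is the whole graph, which is truncated. Thus $\Phi(E_-(g+2j-2Q))=(1+[C_q])(1+[C_3])=\Phi(C_q)\,\Phi(C_3)$. Multiplying by $\Phi(H_0)$ gives $\Phi(H)=\Phi(H')$.

Now $P_2$. The graph $E_-(g+2j-2Q)$ is connected with cyclomatic number $2$, so it has $g+2j-1$ vertices. Two of them have degree $3$ and the others have degree $2$. It contains $2\cdot3+(g+2j-3)=g+2j+3$ copies of $P_2$. The part $C_{g+2j}\cup C_q\cup C_3$ contains $g+2j+q+3$ copies. The $q$ copies of $P_2$ in $H'$ make up the difference. $\square$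

## 11. $H$ is locally common

By (4), and since $U=0$ is trivial, let $d=0$ and $U\ne0$. We find the first nonzero even coefficient.

**Step 1: which subgraphs appear at low order.** A connected subgraph of $H$ of minimum degree at least $2$ that is not a cycle lies in a spine component. It contains at least two cycles, because a connected graph of minimum degree at least $2$ with only one cycle is a cycle. So it contains two full leaves and the spine path between them, and has at least $2Q+c$ edges. Also $g>2Q+c$. Hence for even $k<2Q+c$ only disjoint unions of $C_3$'s and $C_q$'s contribute to $P_k$. Let $n_3,n_q$ be the numbers of triangles and of $C_q$'s in $H$. Both are at least $2$, and these cycles are pairwise vertex-disjoint.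

**Step 2: $t_3\ne0$.** Since $q\ge41$, $P_2=P_4=0$ and $P_6=\binom{n_3}2t_3^2>0$.

**Step 3: $t_3=0\ne t_q$.** Unions containing a triangle contribute $0$, and a single $C_q$ is odd. So $P_k=0$ for even $k<2q$. As $2q<2Q+c$, we get $P_{2q}=\binom{n_q}2t_q^2>0$.

**Step 4: $t_3=t_q=0$ forces $U$ into $Z$, or a positive coefficient.** Now $P_k=0$ for even $k<2Q+c$. At the even order $2Q+c$, a contributing subgraph has no component that is a $C_3$ or $C_q$, so by Step 1 it is connected with exactly $2Q+c$ edges. Three leaves need at least $3Q>2Q+c$ edges, and two nonadjacent leaves on a spine need at least $2Q+2c$. So it consists of two adjacent leaves whose gap has length exactly $c$. Gaps of length $c$ occur only in copies of $\mathcal T_\eta(c,c+D)$ and $\mathcal F(c)$, which are present because $\theta_0\ne0$. In these unions, as $(\sigma_0,\sigma_1)$ runs through $\{\pm1\}^2$, the signs at the ends of a given gap are $(\sigma_0,\sigma_1)$, or $(\sigma_1,-\sigma_0)$, or $(-\sigma_0,-\sigma_1)$, and so also run through $\{\pm1\}^2$. By the definition (9) of $v$ and $w$,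 such a subgraph has density $\langle v,U^cv\rangle$, $\langle v,U^cw\rangle$ or $\langle w,U^cw\rangle$ according to its signs. For some integer $N>0$, since $c$ is even,
$$P_{2Q+c}=N\big(\langle v,U^cv\rangle+2\langle v,U^cw\rangle+\langle w,U^cw\rangle\big)=N\,\|U^{c/2}(v+w)\|^2\ge0 .$$
If this is positive, it is the first nonzero even coefficient. If it is $0$, put $u=c_q+U^{q-3}c_3$, so that $v+w=U^su$ and $U^{c/2+s}u=0$. As $U$ is self-adjoint, $Uu=0$, and since $s\ge1$, $v+w=0$. So $U\in Z$.

**Step 5: $U\in Z$.** Here $f_{C_q}=f_{C_3}=1$ and $f_{C_{g+2j}}=1+t(C_{g+2j},U)x^{g+2j}$. By Lemma 3 and $g+2j<4Q+3c<2g$,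
$$f_H(x)\equiv1+\Psi(U)x^g+t(C_{g+2j},U)x^{g+2j}\pmod{x^{4Q+3c}} .$$
By Lemma 2, either $P_g=\Psi(U)>0$ is the first nonzero coefficient, or $\Psi(U)=0$ and the first nonzero one is $P_{g+2j}=t(C_{g+2j},U)>0$, because $U\ne0$ and $g+2j$ is even.

By (3), $H$ is locally common. $\square$

## 12. A kernel $U_0\in Z$ with $\Psi(U_0)=0$

**Step 1: the form of $U_0$ and the equations it must satisfy.** Let $\tau=\frac12$, $\alpha_1=1$, $\alpha_2=\tau$. We look for orthonormal bounded functions $\varphi_1,\varphi_2,\psi_1,\psi_2$ of integral $0$ and put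
$$U_0(\xi,\xi')=\sum_{l=1}^2\alpha_l\big(\varphi_l(\xi)\psi_l(\xi')+\psi_l(\xi)\varphi_l(\xi')\big). \tag{16}$$
Then $d=0$, $U_0\varphi_l=\alpha_l\psi_l$ and $U_0\psi_l=\alpha_l\varphi_l$. The nonzero eigenvalues are $\pm\alpha_l$, that is, $1,-1,\frac12,-\frac12$, each simple, with eigenfunctions $f_l^\pm=(\varphi_l\pm\psi_l)/\sqrt2$. For odd $i\ge3$ the kernel of $U_0^i$ is (16) with $\alpha_l$ replaced by $\alpha_l^i$, so
$$c_i=2\sum_l\alpha_l^i\,\varphi_l\psi_l. \tag{17}$$
With $\kappa=18^{-1/2}$, we want
$$c_q=\kappa(\varphi_1+\tau^q\varphi_2),\qquad c_3=-\kappa(\varphi_1+\tau^3\varphi_2), \tag{18}$$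
because then $U_0^{q-3}c_3=-c_q$. If $2\varphi_l\psi_l=M_{l1}\varphi_1+M_{l2}\varphi_2$, then by (17) the wishes (18) say
$$M_{11}+\tau^qM_{21}=\kappa,\quad M_{11}+\tau^3M_{21}=-\kappa,\quad M_{12}+\tau^qM_{22}=\kappa\tau^q,\quad M_{12}+\tau^3M_{22}=-\kappa\tau^3. \tag{19}$$

**Step 2: solve for $M$.** Put $h=\tau^{q-3}$ and $A=\frac{1+h}{1-h}$; since $q\ge41$, $A<2$. The solution is
$$M_{11}=\kappa A,\qquad M_{21}=\frac{-2\kappa}{\tau^3-\tau^q},\qquad M_{12}=\frac{2\kappa\tau^q}{1-h}=\frac{2\kappa}{\tau^{-q}-\tau^{-3}},\qquad M_{22}=-\kappa A .$$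
To check it, use $\tau^q=h\tau^3$. Then $\tau^qM_{21}=-\frac{2\kappa h}{1-h}$ and $\tau^3M_{21}=-\frac{2\kappa}{1-h}$, so the first two left sides are $\kappa\frac{1+h-2h}{1-h}=\kappa$ and $\kappa\frac{1+h-2}{1-h}=-\kappa$. The last two are $\kappa\tau^q\frac{2-(1+h)}{1-h}=\kappa\tau^q$ and $\kappa\tau^3\frac{2h-(1+h)}{1-h}=-\kappa\tau^3$.

**Step 3: translate into values of step functions.** We realize the products with $\varphi_l$ odd and $\psi_l$ even under the exchange of paired intervals. Let
$$p_1=\tfrac{M_{11}-M_{12}}2,\quad z_1=\tfrac{M_{11}+M_{12}}2,\quad p_2=\tfrac{M_{22}-M_{21}}2,\quad z_2=\tfrac{M_{22}+M_{21}}2 .$$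
The value of $\psi_l$ will be $p_l$ on a first pair of intervals and $z_l$ on a second pair. Two computations show that suitable interval lengths exist. First,
$$p_1z_1+p_2z_2=\tfrac14\big(M_{11}^2+M_{22}^2-M_{12}^2-M_{21}^2\big)<\tfrac14(8-256)\kappa^2=-\tfrac{62}{18}<-1,$$
since $M_{11}^2+M_{22}^2=2\kappa^2A^2<8\kappa^2$ and $M_{21}^2=4\kappa^2/(\tau^3-\tau^q)^2>256\kappa^2$. So we may define $\delta\in(0,1)$ by $p_1z_1+p_2z_2=-1/\delta$. Second,
$$p_1z_2-p_2z_1=\tfrac12\big(M_{11}M_{21}-M_{12}M_{22}\big)=\kappa^2A\Big(\frac1{\tau^{-q}-\tau^{-3}}-\frac1{\tau^3-\tau^q}\Big)\ne0,$$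
because the first fraction is less than $1$ and the second exceeds $8$.

**Step 4: the interval lengths.** The vectors $\vec a=(\delta^{-1/2},p_1,p_2)$ and $\vec b=(\delta^{-1/2},z_1,z_2)$ are orthogonal by the choice of $\delta$. Let $\vec e=(e_1,e_2,e_3)$ be a unit vector orthogonal to both. It is proportional to $\vec a\times\vec b$, whose first coordinate is $p_1z_2-p_2z_1\ne0$; so we may take $e_1>0$. Put
$$\mu_1=\frac1{2|\vec a|^2},\qquad\mu_2=\frac1{2|\vec b|^2},\qquad\mu_0=\delta e_1^2,\qquad r_l=\frac{e_{l+1}}{\sqrt{\mu_0}}\quad(l=1,2).$$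
The matrix with columns $\vec a/|\vec a|$, $\vec b/|\vec b|$, $\vec e$ is orthogonal, so its rows are orthonormal. The norm of the first row, the product of the first row with row $l+1$, and the products of rows $l+1$ and $l'+1$ give
$$2\mu_1+2\mu_2+\mu_0=\delta,\qquad2\mu_1p_l+2\mu_2z_l+\mu_0r_l=0,\qquad2\mu_1p_lp_{l'}+2\mu_2z_lz_{l'}+\mu_0r_lr_{l'}=[l=l']. \tag{20}$$
In the first and second relations one multiplies by $\delta$ and $\delta^{1/2}$ respectively and uses $e_1e_{l+1}=\sqrt{\mu_0/\delta}\,\sqrt{\mu_0}\,r_l=\delta^{-1/2}\mu_0r_l$.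

**Step 5: the functions.** Partition $[0,\delta]$ into intervals $I_1,I_{-1},I_2,I_{-2},I_0$ of lengths $\mu_1,\mu_1,\mu_2,\mu_2,\mu_0$. All functions below are constant on these intervals and zero outside $[0,\delta]$. For $i=1,2$ let $o_i=\pm(2\mu_i)^{-1/2}$ on $I_{\pm i}$ and $0$ elsewhere. Put
$$\varphi_1=\frac{o_1+o_2}{\sqrt2},\qquad\varphi_2=\frac{-o_1+o_2}{\sqrt2},\qquad\psi_l=\begin{cases}p_l&\text{on }I_{\pm1},\\z_l&\text{on }I_{\pm2},\\r_l&\text{on }I_0.\end{cases}$$
The functions $o_1,o_2$ are orthonormal with integral $0$, hence so are $\varphi_1,\varphi_2$. Since $\psi_l$ takes the same value on $I_i$ and $I_{-i}$, it is orthogonal to $o_1$ and $o_2$. By (20) the $\psi_l$ have integral $0$ and are orthonormal. So all conditions of Step 1 hold, and $U_0$ is bounded.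

**Step 6: $U_0\in Z$.** On the support of $o_1$ we have $\psi_l=p_l$, and on that of $o_2$ we have $\psi_l=z_l$. With $o_1=(\varphi_1-\varphi_2)/\sqrt2$ and $o_2=(\varphi_1+\varphi_2)/\sqrt2$,
$$2\varphi_1\psi_1=\sqrt2\,(p_1o_1+z_1o_2)=(p_1+z_1)\varphi_1+(z_1-p_1)\varphi_2=M_{11}\varphi_1+M_{12}\varphi_2,$$
$$2\varphi_2\psi_2=\sqrt2\,(-p_2o_1+z_2o_2)=(z_2-p_2)\varphi_1+(z_2+p_2)\varphi_2=M_{21}\varphi_1+M_{22}\varphi_2 .$$
By (17) and (19), $c_q$ and $c_3$ are as in (18). Hence $t_3=t_q=0$. As $q-3$ is even, $U_0^{q-3}\varphi_l=\alpha_l^{q-3}\varphi_l$, so $U_0^{q-3}c_3=-\kappa(\varphi_1+\tau^q\varphi_2)=-c_q$. Therefore $v+w=U_0^s(c_q+U_0^{q-3}c_3)=0$.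

**Step 7: $\Psi(U_0)=0$.** We have $v=U_0^sc_q=\kappa(\alpha_1^Q\chi_1+\alpha_2^Q\chi_2)$ with $\chi=\psi$ if $s=1$ and $\chi=\varphi$ if $s=2$. So $\langle v,f_l^\pm\rangle^2=\frac12\kappa^2\alpha_l^{2Q}=\alpha_l^{2Q}/36$, the first condition of Lemma 2. For the second, $\Theta$ vanishes at every pair of distinct eigenvalues: $x+y=0$ at $(1,-1)$ and $(\frac12,-\frac12)$ in either order, and $(4x^2-y^2)(x^2-4y^2)=0$ whenever one entry is $\pm1$ and the other $\pm\frac12$.

**Step 8: rescaling.** Finally multiply $U_0$ by a positive number $\gamma$ so that its values lie in $[-1,1]$. The conditions $d=0$, $t_3=t_q=0$ persist. Both $v$ and $w$ are multiplied by $\gamma^Q$, so $v+w=0$ persists. Both sides of $y_i=|\lambda_i|^{2Q}/36$ are multiplied by $\gamma^{2Q}$, and $\Theta$ is homogeneous. So the rescaled kernel, again called $U_0$, lies in $Z$, is nonzero, and has $\Psi(U_0)=0$ by Lemma 2.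

**Remark (the bracket of Section 6).** At $U_0$, put $T=t(C_g,U_0)$. From $y_i=|\lambda_i|^{2Q}/36$ we get $72\,m_{g-2Q}=2T$, and the last sum in (11) reduces to its diagonal $\sum_i1296\,\lambda_i^{2c+D}y_i^2=T$. Diluting $U_0$ multiplies $c_i$ on each copy by $N^{1-i}$ and $U^n$ on each copy by $N^{-n}$. So $v$ and $w$ are both multiplied by $N^{1-Q}$, and $V_N\in Z$. By (6), $t(C_g,\cdot)$ is multiplied by $N^{1-g}$; similarly $m_n$, the integral over the $N$ copies, is multiplied by $N\cdot N^{-1}\cdot N^{2(1-Q)}\cdot N^{-n}=N^{2-2Q-n}$. Hence $\Psi(V_N)=N^{1-g}\,T\,(1-2N+N^3)$, as announced.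

## 13. $H'$ is not locally common

On $Z$ we have $f_{P_2}=1$, and $f_{E_-(g+2j-2Q)}=1-m_{g+2j-2Q}\,x^{g+2j}$ by (13). With Lemma 3 and $2g>4Q+3c$,
$$f_{H'}(x)\equiv1+\Psi(U)x^g-m_{g+2j-2Q}\,x^{g+2j}\pmod{x^{4Q+3c}} .$$
At $U=U_0$ all $P_k$ with even $2\le k<g+2j$ vanish, and
$$P_{g+2j}(U_0)=-m_{g+2j-2Q}=-\sum_i\lambda_i^{g+2j-2Q}y_i<0,$$
because the exponent is even and all $y_i$ are positive. By (3), $H'$ is not locally common. Together with Lemma 4 and Section 11, this proves Theorem 1 except for connectedness.

## 14. Connected examples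

**Step 1: join the components.** In each of $H$ and $H'$, choose a vertex in every component and join it to a new vertex $x_0$ by a path of length $g+2j+1$, these paths being internally disjoint. No cycle is created, so the shortest even cycle still has length $g$. A subgraph of minimum degree at least $2$ that uses an edge of such a path contains the entire path, since the inner vertices have degree $2$; so it has more than $g+2j$ edges. Hence for zero-degree kernels all $P_k$ with $k\le g+2j$ are unchanged, and so are all counts of graphs of minimum degree at least $2$ with at most $g+2j-1$ edges.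

**Step 2: equalize the $P_2$-counts.** Attach a pendant edge at $x_0$ in both graphs. In the graph that now has fewer copies of $P_2$, extend this edge to a longer pendant path; each further edge turns a vertex of degree $1$ into one of degree $2$ and adds exactly one $P_2$. Edges of a pendant path lie in no subgraph of minimum degree at least $2$, so nothing else changes.

**Step 3: local commonness is preserved.** Kernels with $d\ne0$ are covered by (4). For zero-degree kernels, Sections 11 and 13 decide the sign of the first nonzero even coefficient using only the $P_k$ with $k\le g+2j$, and these are unchanged. So the two connected graphs have all properties required in Theorem 1. $\blacksquare$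

## 15. The pair for $g=206$, written out

Take $j=1$ and $\rho=0$. Then $g=206$, $c=14$, $D=10$, $Q=42$, $s=1$, $q=41$. The numbers $\theta_0,\dots,\theta_5$ are $4$ times $16,32,-120,-272,185,642$, so
$$H_0=32\,\mathcal G_-(14,24)\cup64\,\mathcal G_-(15,23)\cup240\,\mathcal G_+(16,22)\cup544\,\mathcal G_+(17,21)\cup370\,\mathcal G_-(18,20)\cup1284\,\mathcal B(19)\cup72\,E_-(122)\cup C_{206}.$$
The graph $H=H_0\cup C_{208}\cup C_{41}\cup C_3$ is locally common, and $H'=H_0\cup E_-(124)\cup41\,P_2$ is not. Both have shortest even cycle of length $206$, and their principal counts agree in the $206$-decks, and even in the $207$-decks.
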